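# Stress-linked edges in connected rigidity matroids

## 1. A guess: an edge that the other stresses control can be deleted

Fix a dimension $d\ge 1$. Call a graph $\mathcal R_d$-connected if its generic $d$-dimensional rigidity matroid is connected, and minimally so if deleting any single edge destroys this. Call an edge $uv$ stress-linked in the rest of the graph if, roughly, every configuration that respects the equilibrium stresses of the rest automatically respects the stresses that use $uv$ as well. Can a minimally $\mathcal R_d$-connected graph contain such an edge?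

The first guess is no. If the rest of the graph already controls $uv$ so tightly, then $uv$ should not be needed to hold the matroid together, and its deletion should leave a connected matroid, contrary to minimality. This question is posed in the paper of Dániel Garamvölgyi, Bill Jackson and Tibor Jordán, "Sparsity, Stress-Independence and Globally Linked Pairs in Graph Rigidity Theory", arXiv:2509.03150 (2025). For $d=2$ it is known that the guess is right. We shall prove that it is right for every $d\ge1$.

The word "tightly" needs care. In a triangle with $d=1$, each edge lies in the closure of the other two, yet deleting it leaves a path, whose matroid is not connected. So membership in the closure is not enough, and the stronger stress condition must be used. Let us make it precise and then test the guess.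

## 2. Rigidity matroids, stresses, and stress-linked pairs

All graphs are finite and simple. A $d$-dimensional framework $(G,p)$ is a graph $G=(V,E)$ with a map $p:V\to\mathbb R^d$; we write $p_x$ for $p(x)$. It is generic if the $d|V|$ coordinates of $p$ are algebraically independent over $\mathbb Q$. For a pair $xy$ of distinct vertices let $r_{xy}(p)\in(\mathbb R^d)^V$ be the vector with $p_x-p_y$ at $x$, $p_y-p_x$ at $y$, and $0$ elsewhere. The rigidity matrix $R(G,p)$ has the rows $r_e(p)$, $e\in E$. For a set $F$ of pairs put $\mathrm{Row}_F(p)=\mathrm{span}\{r_e(p):e\in F\}$.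

**Definition (rigidity matroid).** $\mathcal R_d(G)$ is the row matroid of $R(G,p)$ on $E$ for generic $p$. It does not depend on the generic $p$. Its rank is $r_d(G)$, and $r_d(F)$ is the rank of a set $F$ of pairs. Closures $\mathrm{cl}$ are taken in the rigidity matroid of the complete graph on $V$, so $xy\in\mathrm{cl}(F)$ means $r_{xy}(p)\in\mathrm{Row}_F(p)$ for generic $p$.

Minors of $R$ are polynomials in $p$ with integer coefficients. A minor that is nonzero somewhere is a nonzero polynomial, hence nonzero at generic points. So $\dim\mathrm{Row}_F(p)\le r_d(F)$ for every $p$, with equality when $p$ is generic. Also, a graph on $n\ge d$ vertices has rank at most $dn-\binom{d+1}2$; it is called rigid if equality holds. Two distinct pairs always have independent rows at generic $p$: one pair contains a vertex that the other does not, and the blocks there are nonzero and zero respectively.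

**Definition ($\mathcal R_d$-connected, components).** $G$ is $\mathcal R_d$-independent if $E$ is independent in $\mathcal R_d(G)$. It is $\mathcal R_d$-connected if it has at least two edges and $\mathcal R_d(G)$ is a connected matroid, that is, no proper nonempty $X\subset E$ satisfies $r_d(X)+r_d(E\setminus X)=r_d(E)$. It is minimally $\mathcal R_d$-connected if moreover no $G-e$, $e\in E$, is $\mathcal R_d$-connected. The $\mathcal R_d$-components of a graph are the classes $E_1,\dots,E_k$ of its edge set given by the connected components of the matroid. Thus $E=E_1\sqcup\dots\sqcup E_k$ and $r_d(E)=\sum_i r_d(E_i)$.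

Recall that two elements of a matroid are in the same component if and only if they are equal or lie in a common circuit. For $d=1$ the matroid is the graphic matroid and the components are the edge sets of the blocks: two triangles sharing one vertex have two components.

**Definition (linked pair).** A pair $\{u,v\}$ of distinct vertices is $d$-linked in $G$ if $r_d(G+uv)=r_d(G)$. For $uv\notin E$ this says that, for generic $p$, some stress of $(G+uv,p)$ (next definition) is nonzero on $uv$.

**Definition (stress).** For $q:V\to\mathbb R^k$, any $k\ge1$, an equilibrium stress of $(G,q)$ is a map $\omega:E\to\mathbb R$ with $\sum_{v:uv\in E}\omega(uv)(q_u-q_v)=0$ for every $u\in V$; equivalently $\sum_e\omega(e)r_e(q)=0$. The space of stresses is $S(G,q)$. We say that $(G,q)$ satisfies the stresses of $(G,p)$ if $S(G,p)\subseteq S(G,q)$.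

For an edge set $F$ we write $S(F,q)$ in the same way, and extend stresses by $0$ to larger edge sets. If $L$ is linear, then $q=Lp+c$ satisfies all stresses of $p$, since each equation is just multiplied by $L$.

The example to keep at hand is $K_4$ in the plane. Let $p$ be generic and let $\lambda_1,\dots,\lambda_4$ be the affine dependency of the four points, so $\sum\lambda_i=0$ and $\sum\lambda_ip_i=0$; all $\lambda_i\ne0$ because no three of the points are collinear. For any $q$,
$$\sum_{j\ne i}\lambda_i\lambda_j(q_i-q_j)=\lambda_i\Big(-\lambda_iq_i-\sum_{j\neq i}\lambda_jq_j\Big)=-\lambda_i\sum_j\lambda_jq_j .\tag{1}$$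
So $\omega_{ij}=\lambda_i\lambda_j$ is a stress of $(K_4,p)$. It is the only one up to scale: subtract a multiple to kill one edge $ab$; then $a$ and $b$ have only two remaining edges each, in independent directions, so those vanish too, and the last edge must also vanish. Hence $K_4$ is an $\mathcal R_2$-circuit of rank $5$.

**Definition (stress-linked).** Let $(G,p)$ be generic and $\{u,v\}$ be $d$-linked in $G$. The pair is stress-linked in $(G,p)$ if for every $k$ and every $q:V\to\mathbb R^k$ such that $(G,q)$ satisfies the stresses of $(G,p)$, also $(G+uv,q)$ satisfies the stresses of $(G+uv,p)$. A pair is $d$-stress-linked in $G$ if it is $d$-linked in $G$ and stress-linked in some (equivalently, every) generic $d$-dimensional $(G,p)$. Pairs that are not $d$-linked are never $d$-stress-linked.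

**Definition (stress-independent).** $G$ is $d$-stress-independent if there is no edge $uv$ such that $\{u,v\}$ is $d$-stress-linked in $G-uv$.

To show that a pair is not stress-linked, the following small test is convenient. It will be used several times.

**Lemma 1.** Let $(G_0,p)$ be generic, $uv\notin E(G_0)$, and $\{u,v\}$ $d$-linked in $G_0$. Suppose $q:V\to\mathbb R^d$ satisfies the stresses of $(G_0,p)$, agrees with $p$ at $u$ and at all $G_0$-neighbors of $u$, and has $q_v\ne p_v$. Then $\{u,v\}$ is not $d$-stress-linked in $G_0$.

*Proof.* Take $\omega\in S(G_0+uv,p)$ with $\omega(uv)\ne0$. If $\omega\in S(G_0+uv,q)$, compare the equilibrium equations at $u$ for $p$ and for $q$. All terms agree except the one of $uv$, so $\omega(uv)(p_u-p_v)=\omega(uv)(p_u-q_v)$ and $q_v=p_v$, which is false. $\square$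

## 3. Circuits, cycles on the line, and two copies of $K_4$

**Circuits.** Let $G$ be an $\mathcal R_d$-circuit. It is minimally $\mathcal R_d$-connected: it has at least three edges, and $G-e$ is independent with at least two elements, hence not connected. For an edge $uv$, $G_0=G-uv$ has $S(G_0,p)=0$, so every $q$ satisfies its stresses. Take $q=p$ except at $v$. By Lemma 1, $uv$ is not stress-linked in $G_0$. So circuits are $d$-stress-independent, as guessed. In particular, for $d=1$ the ends of the path on three vertices form a pair that is linked but not stress-linked.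

**Cycles on the line.** Let $d=1$ and let $C$ be a cycle with vertices $1,\dots,n$ in cyclic order, $n\ge4$. A stress of $(C,p)$ must have $\omega_{i,i+1}(p_i-p_{i+1})$ independent of $i$, so up to scale $\omega_{i,i+1}=1/(p_i-p_{i+1})$. A configuration $q:V\to\mathbb R^k$ satisfies it if and only if $q_i-q_{i+1}=c\,(p_i-p_{i+1})$ for one vector $c\in\mathbb R^k$ and all $i$, that is, $q$ is an affine image of $p$. Then $q$ satisfies every stress of every graph on this vertex set. So each chord of $C$ is $1$-stress-linked in $C$. The guess is safe here: in $C+uv$ the edge $uv$ can be deleted, and the cycle $C$ that remains is connected.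

**Two copies of $K_4$.** Let $d=2$ and let $G$ consist of a $K_4$ on $\{x,y,a,b\}$ and a $K_4$ on $\{x,y,a',b'\}$ sharing the edge $xy$. Let $\omega_1,\omega_2$ be the two stresses of $K_4$ type, scaled so that they agree on $xy$. They span $S(G,p)$: subtract multiples to kill $ab$ and $a'b'$; then $a,b,a',b'$ have degree $2$ and their edges vanish, and $xy$ alone carries no stress. So $G_0=G-xy$ has $S(G_0,p)$ spanned by $\omega=\omega_1-\omega_2$, which is nonzero on all its ten edges. Hence $G_0$ is an $\mathcal R_2$-circuit. Now let $q$ satisfy $\omega$. At the vertex $a$, only the first $K_4$ acts, and (1) gives $-\lambda_a\sum_j\lambda_jq_j=0$, so $\sum_j\lambda_jq_j=0$ and, by (1) again, $q$ satisfies $\omega_1$ at all its vertices. As $\omega,\omega_1$ span $S(G,p)$, the pair $\{x,y\}$ is $2$-stress-linked in $G_0$. And $G_0=G-xy$ is indeed $\mathcal R_2$-connected.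

In the last two examples, the stress-linked pair was in the closure of one component of the graph without it. This is the statement to aim for.

## 4. Reduction to the closure of a single component

**Theorem A.** Let $G_0=(V,E_0)$ be a graph with $\mathcal R_d$-components $E_1,\dots,E_k$, and let $uv\notin E_0$. If $\{u,v\}$ is $d$-stress-linked in $G_0$, then $uv\in\mathrm{cl}(E_i)$ for some $i$.

**Theorem B (main result).** If $G$ is $\mathcal R_d$-connected, $uv\in E(G)$, and $\{u,v\}$ is $d$-stress-linked in $G-uv$, then $G-uv$ is $\mathcal R_d$-connected. Hence every minimally $\mathcal R_d$-connected graph is $d$-stress-independent.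

Both hold for every $d\ge1$.

*Proof of Theorem B from Theorem A.* Let $E_1,\dots,E_k$ be the $\mathcal R_d$-components of $G_0=G-uv$, with edge set $E_0$. By Theorem A we may assume $uv\in\mathrm{cl}(E_1)$. Since $\{u,v\}$ is linked in $G_0$,
$$r_d(E(G))=r_d(E_0)=\sum_i r_d(E_i)=r_d(E_1+uv)+\sum_{i\ge2}r_d(E_i).$$
If $k\ge2$, then $E_1+uv$ is a proper nonempty subset of $E(G)$ whose rank and the rank of its complement add up to $r_d(E(G))$, contrary to $\mathcal R_d$-connectivity. So $k=1$. Also $|E_1|\ge2$: the rows of two distinct pairs are independent at generic $p$ and no row is zero, so the closure of at most one edge contains no further pair. Thus $G-uv$ is $\mathcal R_d$-connected. If $G$ is minimally $\mathcal R_d$-connected, no such edge $uv$ can exist. $\square$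

It remains to prove Theorem A.

## 5. Theorem A on the line: dilating one side of a cut vertex

Let $d=1$. Components are edge sets of blocks. As $\{u,v\}$ is $1$-linked, $u$ and $v$ lie in one connected component of $G_0$. If they lie in a common block, then $uv$ is in the closure of its edge set and we are done.

Otherwise, since $uv\notin E_0$, Menger's theorem gives a vertex $w\ne u,v$ separating $u$ from $v$. So $G_0=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{w\}$, no edges between $V(G_1)-w$ and $V(G_2)-w$, $u\in V(G_1)-w$ and $v\in V(G_2)-w$. Take $p$ generic, and put $q=p$ on $V(G_1)$ and $q_x=p_w+2(p_x-p_w)$ for $x\in V(G_2)$; the two rules agree at $w$.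

We check that $(G_0,q)$ satisfies the stresses of $(G_0,p)$. Let $\omega\in S(G_0,p)$ and fix $j\in\{1,2\}$. The forces $\sum_{y:xy\in E(G_j)}\omega(xy)(p_x-p_y)$, $x\in V(G_j)$, sum to zero, because each edge contributes two opposite terms. They vanish at every vertex except possibly $w$, hence at $w$ too. So $\omega|_{G_1}$ and $\omega|_{G_2}$ are stresses for $p$. As $q$ is an affine image of $p$ on each $V(G_j)$, they are stresses for $q$, and $\omega\in S(G_0,q)$.

All $G_0$-neighbors of $u$ are in $V(G_1)$, where $q=p$, and $q_v=2p_v-p_w\ne p_v$ since $p_v\neq p_w$. By Lemma 1, $\{u,v\}$ is not $1$-stress-linked in $G_0$, a contradiction. $\square$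

## 6. A ring of three copies of $K_4$: where dilating a component stops

For $d\ge2$ the sensible plan is the same: if $uv$ is in no $\mathrm{cl}(E_i)$, scale one component and keep the others, and so get a $q$ that contradicts stress-linkedness. Try it in the plane on
$$E_1=K_4\text{ on }\{x,y,u,a\},\qquad E_2=K_4\text{ on }\{y,z,v,b\},\qquad E_3=K_4\text{ on }\{z,x,a',b'\}.$$
Killing one edge $ua$, $vb$, $a'b'$ in each $K_4$ as before reduces any stress to a stress on the triangle $xyz$, which is $0$. So the stress space has dimension $3$, the rank is $18-3=15=2\cdot9-3$, and the union is rigid. The ranks $5+5+5$ add up, so $E_1,E_2,E_3$ are the components. The pair $\{u,v\}$ is linked, but in no $\mathrm{cl}(E_i)$, since no $E_i$ meets both $u$ and $v$.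

Scaling $E_1$ about a point fixes only that point, but $E_1$ is attached to the rest at two vertices, $x$ and $y$. So the recipe of Section 5 cannot be carried out with the rest held still. In this example there is a way around: apply to $E_1$ an affine map that fixes the line $p_xp_y$ pointwise but moves $p_u$. This satisfies all stresses of the three components, and Lemma 1 (with the roles of $u$ and $v$ exchanged) shows that $\{u,v\}$ is not stress-linked. But this is also limited: an affine map that fixes $d+1$ affinely independent points of $\mathbb R^d$ is the identity, so a component attached at $d+1$ such vertices that are held still admits no such move. With affine pieces one would have to find maps for several components that agree wherever these meet, and nothing so far provides them.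

The way past this is to scale the squared lengths of one component, not its position, and to let the other components move as long as their lengths stay the same. In the ring, this means: enlarge the first $K_4$ by the factor $\sqrt s$, keep the other two congruent to themselves, and reassemble the three pieces around the new triangle $xyz$. In general, two facts make this possible: the squared lengths of the edges in a basis can be prescribed independently near a generic point, and the stress space of a component depends only on the lengths within this component. The next section proves both. What such a family gives is not an immediate contradiction but a differential equation, from which we then have to extract the theorem.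

## 7. Coordinates by squared lengths

From here to the end of Section 10 we are given $G_0$, its components $E_1,\dots,E_k$, and a $d$-linked pair $\{u,v\}$ with $uv\notin E_0$; put $G=G_0+uv$. In this section $d\ge1$ is arbitrary. For a pair $xy$ let $m_{xy}(p)=|p_x-p_y|^2$. Then $\nabla m_{xy}=2r_{xy}$, and $r_{xy}(p)$ is linear in $p$. Let $\mathcal O$ be the set of $p\in(\mathbb R^d)^V$ with $\dim\mathrm{Row}_F(p)=r_d(F)$ for all sets $F$ of pairs. By Section 2, "$\le$" always holds and "$\ge$" is the non-vanishing of some minor; so $\mathcal O$ is open, and it contains all generic $p$.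

**Splitting the row of $uv$.** The aim is to divide $r_{uv}$ into the shares of the components. Let $B_i$ be a basis of $E_i$ and $B=\bigsqcup_iB_i$, a basis of $E_0$. For $p\in\mathcal O$ the dimensions add up, so
$$\mathrm{Row}_{E_0}(p)=\bigoplus_i\mathrm{Row}_{E_i}(p),\qquad S(G_0,p)=\bigoplus_iS(E_i,p).\tag{2}$$
The second equality follows from the first: if $\sum_e\omega_er_e(p)=0$, then the part from each $E_i$ is $0$. Since $uv$ is linked, $\dim\mathrm{Row}_{B+uv}(p)=|B|=\dim\mathrm{Row}_B(p)$, so we can write uniquely
$$r_{uv}(p)=\sum_{e\in B}\sigma_e(p)r_e(p),\qquad F_i(p):=\sum_{e\in B_i}\sigma_e(p)r_e(p),\qquad r_{uv}=\sum_iF_i.\tag{3}$$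
Here $F_i(p)\in\mathrm{Row}_{E_i}(p)$, and the $F_i(p)$ are the unique components of $r_{uv}(p)$ in the direct sum (2).

**The chart.** The aim is to use squared lengths as coordinates. Fix a generic $p_0$. The differentials $dm_e$, $e\in B$, are independent at $p_0$; complete them by linear functions $z$ to a coordinate system. By the inverse function theorem, after shrinking there is an open neighborhood $U\subseteq\mathcal O$ of $p_0$ and a chart
$$\chi=(y,z):U\to Y_1\times\dots\times Y_k\times Z$$
onto a product of open boxes, with $y_e=m_e$ for $e\in B$ and $Y_i\subseteq\mathbb R^{B_i}$. Put $Y=\prod_iY_i$, and write $y_{B_i}$ for the $Y_i$-coordinates. Note that $U$ is connected.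

On $U$ we have $dm_{uv}=\sum_{e\in B}\sigma_e\,dm_e$ by (3). So $m_{uv}$ has derivative $0$ in the $z$-directions, and, the image being a box, it is a function of $y$ alone. Likewise, for $g\in E_i$ we have $\dim\mathrm{Row}_{B_i+g}=|B_i|$ on $\mathcal O$, so $dm_g\in\mathrm{span}(dm_e:e\in B_i)$ and $m_g$ is a function of $y_{B_i}$ alone. Thus on $U$
$$m_{uv}=\varphi(y),\qquad m_g=\varphi_g(y_{B_i})\ (g\in E_i),\qquad\sigma_e=\partial_e\varphi(y)\ (e\in B)\tag{4}$$
with smooth $\varphi,\varphi_g$. In particular, the $\sigma_e$ and the $F_i$ are smooth on $U$.

**Stresses of a component depend on its lengths only.** A map $\omega$ on $E_i$ is in $S(E_i,p)$ if and only if $\sum_{g\in E_i}\omega_g\,dm_g=0$ at $p$. By (4) and the independence of the $dm_f$, $f\in B_i$, this says $\sum_{g\in E_i}\omega_g\,\partial_f\varphi_g(y_{B_i}(p))=0$ for all $f\in B_i$. Hence, for $p\in U$,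
$$S(E_i,p)\ \text{depends only on}\ y_{B_i}(p).\tag{5}$$

As an illustration take $d=1$ and the path with edges $uw$, $wv$. Then $\varphi(y)=y_1+y_2\pm2\sqrt{y_1y_2}$, the sign depending on the position of $w$. The last term mixes the lengths of two different components. We shall now see that stress-linkedness forbids exactly such mixing.

## 8. Scaling the lengths of one component

From now on $\{u,v\}$ is $d$-stress-linked in $G_0$.

**Step 1: $F_i$ is a gradient on $U$.** This step turns stress-linkedness into a differential equation for $\varphi$, and this into a potential for $F_i$. Fix $i$. Let $p_1\in U$ be generic and $y=y(p_1)$. For $s$ near $1$ let $y^s$ be obtained from $y$ by multiplying the coordinates in $B_i$ by $s$ and leaving the others unchanged. Put $p^s=\chi^{-1}(y^s,z(p_1))\in U$.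

We claim $S(G_0,p^s)=S(G_0,p_1)$. For $j\ne i$, (5) gives $S(E_j,p^s)=S(E_j,p_1)$. For $j=i$, compare with the genuinely scaled configuration $\sqrt s\,p_1$, which is in $U$ for $s$ near $1$. It has $y_{B_i}(\sqrt s\,p_1)=s\,y_{B_i}(p_1)=y_{B_i}(p^s)$, so (5) gives
$$S(E_i,p^s)=S(E_i,\sqrt s\,p_1)=S(E_i,p_1).$$
By (2) the claim follows. (The configuration $\sqrt s\,p_1$ changes the lengths in the other components too. It serves only to identify $S(E_i,p^s)$.)

So $(G_0,p^s)$ satisfies the stresses of $(G_0,p_1)$. As $\{u,v\}$ is stress-linked in the generic framework $(G_0,p_1)$, we get $S(G,p_1)\subseteq S(G,p^s)$. Apply this to the stress of $(G,p_1)$ that equals $\sigma_e(p_1)$ on $e\in B$, $-1$ on $uv$, and $0$ elsewhere: $r_{uv}(p^s)=\sum_{e\in B}\sigma_e(p_1)r_e(p^s)$. By uniqueness in (3), $\sigma_e(p^s)=\sigma_e(p_1)$. By (4) this says $\partial_e\varphi(y^s)=\partial_e\varphi(y)$ for all $e\in B$. Differentiating at $s=1$,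
$$\sum_{f\in B_i}y_f\,\partial_f\partial_e\varphi(y)=0\qquad\text{for all }e\in B.\tag{6}$$
This holds at $y=y(p_1)$ for all generic $p_1\in U$. Generic points are dense in $U$, so (6) holds on all of $Y$ by continuity.

Put $a_i(y)=\sum_{f\in B_i}y_f\,\partial_f\varphi(y)$. Differentiating the product and using (6),
$$\partial_ea_i=\partial_e\varphi\ \text{ for }e\in B_i,\qquad\partial_ea_i=0\ \text{ for }e\in B\setminus B_i.$$
Let $A_i=a_i\circ y$ on $U$. Then $dA_i=\sum_{e\in B_i}\sigma_e\,dm_e$, and since $\nabla m_e=2r_e$,
$$F_i=\tfrac12\nabla A_i\quad\text{on }U.\tag{7}$$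

Two comments. First, $a_i$ depends only on $y_{B_i}$, and $\varphi-\sum_ia_i$ has zero derivative, so $\varphi=\mathrm{const}+\sum_ia_i(y_{B_i})$: the squared length of $uv$ is a sum of contributions of the separate components. For the path with $d=1$ this fails, since (6) for $e=f=uw$ would read $\mp\frac12\sqrt{y_2/y_1}=0$. Second, Step 1 did not use $d\ge2$. The next two steps do.

## 9. A gradient field that commutes with linear maps

From now on $d\ge2$. The field $F_i$ has two properties that pull in different directions: it is a gradient, and it transforms under $p\mapsto Mp$ in the same way as $p$ itself. Together they force it to be linear.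

**Step 2: $F_i$ is linear in $p$, with constant scalar coefficients.** The purpose is to reach formula (9) below, which writes $F_i$ as a fixed combination of the $r_{xy}$. For $M\in GL_d(\mathbb R)$ and $c\in\mathbb R^d$ let $Mp+c$ be the configuration $x\mapsto Mp_x+c$, and let $M$ act on $(\mathbb R^d)^V$ vertexwise.

*Equivariance.* For all pairs, $r_{xy}(Mp+c)=M\,r_{xy}(p)$. So $M\,\mathrm{Row}_{E_i}(p)=\mathrm{Row}_{E_i}(Mp+c)$, and $r_{uv}(Mp+c)=\sum_iMF_i(p)$ is a decomposition as in (3). By uniqueness,
$$F_i(Mp+c)=MF_i(p)\qquad\text{whenever }p,\,Mp+c\in U.\tag{8}$$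

*The Jacobian blocks are scalar.* Let $H_{xy}(p)=\partial F_i(x)/\partial p_y$, a $d\times d$ block, where $F_i(x)$ is the component of $F_i$ at the vertex $x$. By (7) the Jacobian of $F_i$ is symmetric, so $H_{yx}=H_{xy}^T$. Fix $p\in U$. For $M$ near $I$, the function $A_i(M\,\cdot\,)$ is defined near $p$. By the chain rule, (7) and (8), its gradient at the vertex $x$ is
$$M^T\cdot2F_i(Mp)(x)=2M^TM\,F_i(p)(x),$$
and the same formula holds at all points near $p$. Every symmetric $Q$ near $I$ is of the form $M^TM$ with $M=\sqrt Q$ near $I$. So for all such $Q$ the field $(QF_i(x))_{x\in V}$ is a gradient near $p$. Its Jacobian, with blocks $QH_{xy}$, is symmetric: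
$$QH_{xy}=(QH_{yx})^T=H_{yx}^TQ=H_{xy}Q.$$
Taking $Q=I+\varepsilon T$ with $T$ symmetric and $\varepsilon>0$ small, we see that $H_{xy}$ commutes with every symmetric $T$. Commuting with the diagonal matrix units $E_{\alpha\alpha}$ makes it diagonal. Commuting with $E_{\alpha\beta}+E_{\beta\alpha}$ makes its diagonal entries equal. So $H_{xy}(p)=h_{xy}(p)I$.

*The scalars are constant.* Consider a coordinate $p_{z\gamma}$, with $z\in V$ and $1\le\gamma\le d$. Since $d\ge2$, we can choose $\alpha\ne\gamma$. Then $h_{xy}=\partial F_i(x)_\alpha/\partial p_{y\alpha}$, while $\partial F_i(x)_\alpha/\partial p_{z\gamma}$ is an off-diagonal entry of $H_{xz}$ and hence $0$ on $U$. So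
$$\frac{\partial h_{xy}}{\partial p_{z\gamma}}=\frac{\partial}{\partial p_{y\alpha}}\Big(\frac{\partial F_i(x)_\alpha}{\partial p_{z\gamma}}\Big)=0.$$
As $U$ is connected, $h_{xy}$ is constant on $U$, and $F_i(p)(x)=\sum_yh_{xy}p_y+b_x$ with constants $b_x\in\mathbb R^d$. From $H_{yx}=H_{xy}^T$ we have $h_{xy}=h_{yx}$.

*Removing the constants.* Use (8) near a point of $U$. With $M=sI$, $s\neq1$ near $1$, it gives $b_x=sb_x$, so $b_x=0$. With a small translation $c$ it gives $\sum_yh_{xy}c=0$, so $\sum_yh_{xy}=0$. Therefore $F_i(p)(x)=\sum_{y\ne x}h_{xy}(p_y-p_x)$. With $c^i_{xy}=-h_{xy}$ for $x\ne y$ we have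
$$F_i(p)=\sum_{\{x,y\}\subseteq V}c^i_{xy}\,r_{xy}(p)\in\mathrm{Row}_{E_i}(p)\qquad\text{for all }p\in U,\tag{9}$$
with constants $c^i_{xy}$.

For $d=1$ this argument breaks down at two places: $1\times1$ blocks commute with everything, and there is no second index $\alpha\ne\gamma$.

## 10. Separating the pairs by projective maps

The sum in (9) is in $\mathrm{Row}_{E_i}(p)$, but this alone does not say that each of its terms is. We know (9) at all points of an open set, however, and moving $p$ by a projective map multiplies the different terms by different factors.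

**Step 3: if $c^i_{xy}\ne0$ then $xy\in\mathrm{cl}(E_i)$.** Fix a generic $p\in U$. For small $\ell\in\mathbb R^d$ let $\mu_x=1-\ell\cdot p_x$ and $p'_x=p_x/\mu_x$, so that $p'\in U$. Define a linear map $\Psi$ on $(\mathbb R^d)^V$ by
$$(\Psi F)_x=\mu_xF_x+(\ell\cdot F_x)\,p_x .$$
At $\ell=0$ it is the identity, so it is invertible for small $\ell$. At the vertex $x$ the vector $\Psi r_{xy}(p)$ equals
$$(1-\ell\cdot p_x)(p_x-p_y)+(\ell\cdot p_x-\ell\cdot p_y)\,p_x=\mu_yp_x-\mu_xp_y=\mu_x\mu_y(p'_x-p'_y).$$
Since $r_{xy}=r_{yx}$, the same holds at $y$ with $x$ and $y$ exchanged; at all other vertices we get $0$. So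
$$\Psi r_{xy}(p)=\mu_x\mu_y\,r_{xy}(p')\quad\text{for every pair},\qquad\Psi\,\mathrm{Row}_{E_i}(p)=\mathrm{Row}_{E_i}(p').\tag{10}$$
Write (9) at $p'$ and apply $\Psi^{-1}$:
$$\sum_{xy}\frac{c^i_{xy}}{\mu_x\mu_y}\,r_{xy}(p)\in\mathrm{Row}_{E_i}(p)\qquad\text{for all small }\ell.\tag{11}$$
Let $\psi$ be any linear functional on $(\mathbb R^d)^V$ that vanishes on $\mathrm{Row}_{E_i}(p)$, and put $k_{xy}=c^i_{xy}\,\psi(r_{xy}(p))$. Applying $\psi$ to (11) gives $\sum_{xy}k_{xy}/(\mu_x\mu_y)=0$ for all small $\ell$. Multiply by $\prod_x\mu_x$. The result is a polynomial in $\ell$ that vanishes near $0$, hence everywhere: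
$$\sum_{xy}k_{xy}\prod_{w\ne x,y}\mu_w(\ell)=0\qquad\text{for all }\ell\in\mathbb R^d.\tag{12}$$

Fix a pair $ab$; we choose $\ell$ so that only its term survives. Since $d\ge2$ and $p$ is generic, $p_a,p_b$ are linearly independent, so $\Lambda=\{\ell:\ell\cdot p_a=\ell\cdot p_b=1\}$ is a nonempty affine subspace. Let $w\ne a,b$. If $\mu_w$ vanished identically on $\Lambda$, then $\ell\cdot p_w=1$ for all $\ell\in\Lambda$. So $p_w$ would be orthogonal to every vector orthogonal to $p_a$ and $p_b$, that is, $p_w=\alpha p_a+\beta p_b$, and evaluating at a point of $\Lambda$ gives $\alpha+\beta=1$. Then $p_w$ would be on the line through $p_a$ and $p_b$, which does not happen for generic $p$ when $d\ge2$. So each set $\Lambda\cap\{\mu_w=0\}$ is empty or a proper affine subspace of $\Lambda$, and finitely many of these do not cover $\Lambda$. Hence some $\ell\in\Lambda$ has $\mu_w(\ell)\ne0$ for all $w\ne a,b$. At this $\ell$ we have $\mu_a=\mu_b=0$. For a pair $xy\ne ab$, the product in (12) contains $\mu_a$ or $\mu_b$ and vanishes. What remains is $k_{ab}\prod_{w\ne a,b}\mu_w(\ell)=0$, so $k_{ab}=0$.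

So if $c^i_{ab}\ne0$, then $\psi(r_{ab}(p))=0$ for all $\psi$ vanishing on $\mathrm{Row}_{E_i}(p)$. That is, $r_{ab}(p)\in\mathrm{Row}_{E_i}(p)$. As $p$ is generic, $ab\in\mathrm{cl}(E_i)$.

**Step 4: the pair $uv$ itself occurs.** It remains to see that some $c^i_{uv}$ is nonzero. By (3) and (9),
$$\sum_{xy}\Big(\sum_ic^i_{xy}\Big)r_{xy}(p)=r_{uv}(p)$$
for all $p$ in the open set $U$. Compare the coefficients of $p_v$ at the vertex $u$: on the left only $xy=uv$ contributes, with $-\sum_ic^i_{uv}$; on the right it is $-1$. So $\sum_ic^i_{uv}=1$, hence $c^i_{uv}\ne0$ for some $i$, and $uv\in\mathrm{cl}(E_i)$ by Step 3. This proves Theorem A for $d\ge2$. With Section 5, Theorems A and B are proved for all $d\ge1$. $\blacksquare$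

## 11. Stress-linkedness is decided inside one component

**Theorem C (localization).** Let $uv\notin E(G_0)$. Then $\{u,v\}$ is $d$-stress-linked in $G_0$ if and only if it is $d$-stress-linked in some $\mathcal R_d$-component of $G_0$; that component is then unique.

Isolated vertices play no role here: if $uv\in\mathrm{cl}(E_i)$, then $u$ and $v$ are both incident with edges of $E_i$, since otherwise $r_{uv}(p)$ has a nonzero block where $\mathrm{Row}_{E_i}(p)$ has only zeros.

*Proof.* **Uniqueness.** We show that $uv$ is in at most one $\mathrm{cl}(E_i)$. For $i\ne j$ and generic $p$, $\mathrm{Row}_{E_i}(p)\cap\mathrm{Row}_{E_j}(p)=0$ by (2), while $r_{uv}(p)\ne0$.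

**From a component to $G_0$.** Suppose $\{u,v\}$ is stress-linked in $E_i$. Let $p$ be generic and $\omega\in S(E_i+uv,p)$ with $\omega(uv)\ne0$. Then $S(G_0+uv,p)=S(G_0,p)+\mathbb R\omega$. If $(G_0,q)$ satisfies $S(G_0,p)$, it satisfies $S(E_i,p)$, hence $\omega$ by hypothesis, hence $S(G_0+uv,p)$.

**From $G_0$ to a component.** We show that the component provided by Theorem A works. Let $\{u,v\}$ be stress-linked in $G_0$; by Theorem A we may assume $uv\in\mathrm{cl}(E_1)$, so $\{u,v\}$ is linked in $E_1$. Let $p$ be generic, and take the chart of Section 7 around $p_0=p$, which is available for all $d\ge1$. Since $\dim\mathrm{Row}_{B_1+uv}=|B_1|$ on $\mathcal O$, now $dm_{uv}\in\mathrm{span}(dm_e:e\in B_1)$ on $U$. So $\varphi$ depends only on $y_{B_1}$; hence $\sigma_e=0$ for $e\in B\setminus B_1$, and $\sigma_e$ depends only on $y_{B_1}$ for $e\in B_1$.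

Let $q$ satisfy $S(E_1,p)\subseteq S(E_1,q)$. A map is a stress for $q$ if and only if it is one for each coordinate of $q$, so we may take $q:V\to\mathbb R$. Fix a unit vector $n\in\mathbb R^d$ and let $p^t_x=p_x+t\,q_x\,n$, which is in $U$ for small $t$. Each stress of $E_1$ for $p$ is also one for $q$, so $S(E_1,p)\subseteq S(E_1,p^t)$. Both spaces have dimension $|E_1|-r_d(E_1)$, because $p,p^t\in\mathcal O$; so they are equal.

The configuration $p^t$ may destroy stresses of the other components. To repair this, let $\tilde p^t\in U$ have chart coordinates $y_{B_1}(p^t)$, $y_{B_j}(p)$ for $j\ge2$, and $z(p)$. By (5), $S(E_1,\tilde p^t)=S(E_1,p^t)=S(E_1,p)$ and $S(E_j,\tilde p^t)=S(E_j,p)$ for $j\ge2$, so $S(G_0,\tilde p^t)=S(G_0,p)$ by (2). Since $\{u,v\}$ is stress-linked in $(G_0,p)$, the stress with $\sigma_e(p)$ on $e\in B$ and $-1$ on $uv$ holds at $\tilde p^t$, and uniqueness in (3) gives $\sigma_e(\tilde p^t)=\sigma_e(p)$, as in Step 1. Since $y_{B_1}(p^t)=y_{B_1}(\tilde p^t)$, also $\sigma_e(p^t)=\sigma_e(p)$. Hence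
$$r_{uv}(p^t)=\sum_{e\in B_1}\sigma_e(p)\,r_e(p^t)\qquad\text{for all small }t.$$
Both sides are affine in $t$. The coefficient of $t$ says that $q$ satisfies the stress with values $\sigma_e(p)$ on $e\in B_1$ and $-1$ on $uv$. Together with $S(E_1,p)$ this stress spans $S(E_1+uv,p)$. So $\{u,v\}$ is stress-linked in $E_1$. $\square$

**Corollary D.** A graph is $d$-stress-independent if and only if each of its $\mathcal R_d$-components is. In particular, every graph each of whose $\mathcal R_d$-components is a single edge or minimally $\mathcal R_d$-connected is $d$-stress-independent.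

*Proof.* First let $uv$ lie in a component $H$ of $G$ and be stress-linked in $H-uv$. Take $\omega\in S(H,p)$ with $\omega(uv)\ne0$, $p$ generic. Then $S(G,p)=S(G-uv,p)+\mathbb R\omega$. If $(G-uv,q)$ satisfies $S(G-uv,p)$, it satisfies $S(H-uv,p)$, hence $\omega$, hence $S(G,p)$. So $uv$ is stress-linked in $G-uv$.

Conversely, let $uv\in E(G)$ be stress-linked in $G-uv$, and let $H$ be the component of $G$ containing $uv$. As $E(G)$ is the direct sum of its components, the components of $G-uv$ are those of $H-uv$ together with the other components of $G$. By Theorem C, $uv$ is stress-linked in one of them, and so lies in its closure. It is not in the closure of another component $E'$ of $G$, since $\mathrm{Row}_{E(H)}(p)\cap\mathrm{Row}_{E'}(p)=0$ and $0\ne r_{uv}(p)\in\mathrm{Row}_{E(H)}(p)$. So it is stress-linked in a component of $H-uv$, hence, by Theorem C, in $H-uv$.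

For the last sentence, minimally $\mathcal R_d$-connected components are $d$-stress-independent by Theorem B. A single edge is so trivially, since its ends are not linked once it is deleted. $\square$

## 12. Two copies of $K_{3,4}$: the converse fails

One might guess further that an $\mathcal R_d$-connected, $d$-stress-independent graph must be minimally $\mathcal R_d$-connected. This is false for $d=2$.

Let $E_1,E_2$ be two copies of $K_{3,4}$ with $3$-vertex classes $\{x,y,u\}$ and $\{x,y,v\}$ and disjoint $4$-vertex classes, and let $G=E_1\cup E_2+uv$. The two copies share the vertices $x,y$ and no edge.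

**Claim 1: $G$ is $\mathcal R_2$-connected, but not minimally.** We show that $G-uv$ is already $\mathcal R_2$-connected. Recall Laman's theorem: a graph is $\mathcal R_2$-independent if and only if every set of $t\ge2$ vertices spans at most $2t-3$ edges. A subgraph of $K_{3,4}$ with $a\le3$ and $b\le4$ vertices in the two classes has at most $ab$ edges, and $ab\le2(a+b)-3$ is the same as $(a-2)(b-2)\le1$. For $a+b\ge2$ this holds in all cases except $(a,b)=(3,4)$: for $a=3$ and $b\le3$ the left side is at most $1$; for $a=2$ it is $0$; for $a=1$ it is $2-b\le1$ as $b\ge1$; for $a=0$ it is $4-2b\le0$ as $b\ge2$. The whole $K_{3,4}$ has $12=2\cdot7-2$ edges. So $K_{3,4}$ is dependent, and deleting any edge leaves an independent graph with $11=2\cdot7-3$ edges. Thus $K_{3,4}$ is a rigid $\mathcal R_2$-circuit, $r_2(E_j)=11$, and $xy\in\mathrm{cl}(E_1)\cap\mathrm{cl}(E_2)$. By submodularity, applied to $E_1+xy$ and $E_2+xy$, $r_2(E_1\cup E_2)\le11+11-1<22$. As each $E_j$ is a circuit, it lies in one component of $G-uv$. If these components were different, the rank would be $22$. So $G-uv$ is $\mathcal R_2$-connected.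

It is also rigid. At generic $p$, a vector in the kernel of the rigidity matrix of $G-uv$ restricts on each $V(E_j)$ to an infinitesimal isometry of the plane. Subtract one so that it vanishes on $V(E_1)$. On $V(E_2)$ it is then an infinitesimal isometry vanishing at the two distinct points $p_x,p_y$, hence $0$. So the kernel has dimension $3$ and the rank is the maximum $2\cdot12-3$. Therefore $uv\in\mathrm{cl}(E(G-uv))$, so $uv$ lies in a circuit with edges of $G-uv$, and $G$ is $\mathcal R_2$-connected too.

**Claim 2: $uv$ is not stress-linked in $G-uv$.** We move one copy by an affine map and use Lemma 1. Let $p$ be generic. Let $q=p$ on $V(E_1)$, and on $V(E_2)$ let $q$ be the image of $p$ under an affine map, with linear part $L$, that fixes the line $p_xp_y$ pointwise but moves $p_v$. Let $\omega\in S(G-uv,p)$, and let $f_z$ be the force of $\omega|_{E_2}$ at $z\in V(E_2)$ for $p$, that is, the sum of $\omega(zw)(p_z-p_w)$ over the edges $zw\in E_2$. It vanishes for $z\ne x,y$. Each edge contributes opposite forces along its own direction, so $\sum_zf_z=0$ and $\sum_z\det(p_z,f_z)=0$. Hence $f_y=-f_x$ and $\det(p_x-p_y,f_x)=0$,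 so $f_x$ and $f_y$ are multiples of $p_x-p_y$. For $q$ the forces are $Lf_z$, and $L(p_x-p_y)=p_x-p_y$, so they are unchanged. The forces of $\omega|_{E_1}$ are unchanged as well, and $\omega\in S(G-uv,q)$. Since $u$ and its neighbors in $G-uv$ lie in $V(E_1)$, where $q=p$, and $q_v\ne p_v$, Lemma 1 applies.

**Claim 3: no other edge $aw$ is stress-linked in $G-aw$.** We move a vertex of small degree. If $\{a,w\}$ is not linked in $G-aw$, there is nothing to prove. One end, say $a$, is in a $4$-vertex class and has degree $3$ in $G$. In $G-aw$ it has degree $2$, and at generic $p$ its two edges have independent directions, so every stress of $(G-aw,p)$ vanishes on them. Hence the configuration $q$ obtained from $p$ by moving only $p_a$ satisfies the stresses of $(G-aw,p)$. It agrees with $p$ at $w$ and at all other neighbors of $w$, so Lemma 1, with $w$ and $a$ in the places of $u$ and $v$, shows that $\{a,w\}$ is not stress-linked in $G-aw$.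

By Claims 2 and 3 the graph $G$ is $2$-stress-independent. By Claim 1 it is $\mathcal R_2$-connected but not minimally $\mathcal R_2$-connected. $\square$
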